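\title{Lifts of cyclic extensions of $k[[x]]$ with a prescribed subextension}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$, let $k[[z]]/k[[x]]$ be a Galois extension with cyclic group $G$, and let $H$ be a quotient of $G$. We prove that every lift of the $H$-subextension to characteristic zero is, after a finite extension of the base ring, the $H$-subextension of a lift of $k[[z]]/k[[x]]$. In the step from $\mathbb{Z}/p^{n-1}$ to $\mathbb{Z}/p^{n}$ the Kummer generator of the lift comes from a nonzero solution of $\ell$ homogeneous equations in $\ell+1$ unknowns, and discriminant computations show that every nonzero solution gives a lift. We also determine the number of new branch points in this step, obtain at least $p-1$ non-isomorphic lifts when $p\ge 3$, and show that the statement fails for some elementary abelian groups.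
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$. Let $G$ be a finite group. A \emph{$G$-Galois extension} $k[[z]]/k[[x]]$ is a faithful action of $G$ on $k[[z]]$ by $k$-algebra automorphisms with ring of invariants $k[[x]]$. Let $R$ be a complete discrete valuation ring of characteristic zero with residue field $k$. A \emph{lift} of $k[[z]]/k[[x]]$ to $R$ is a faithful action of $G$ on $R[[Z]]$ by $R$-algebra automorphisms with ring of invariants $R[[X]]$, together with a $G$-equivariant isomorphism of $k$-algebras $R[[Z]]\otimes_Rk\cong k[[z]]$ that carries $R[[X]]\otimes_Rk$ onto $k[[x]]$. An element of $R[[X]]$ that reduces to $x$ is again a parameter, so we always assume that $X$ reduces to $x$ and $Z$ to $z$.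

A lift is a $G$-cover of an open disc by an open disc. In characteristic $p$ all ramification sits at the one point $x=0$ and may be wild. In characteristic zero it is spread over finitely many branch points, each tame and with cyclic inertia. If $p\nmid c$, the extension $z^c=x$ lifts to $Z^c=X$, with one branch point. If $p\nmid u$, the Artin--Schreier extension $w^p-w=x^{-u}$ lifts to the Kummer extension $Y^p=1+\lambda^pX^{-u}$, where $\lambda=\zeta_p-1$, and this cover has $u+1$ branch points (Proposition~\ref{prop:orderp}).

Let $N$ be a normal subgroup of $G$, let $H=G/N$ and $k[[s]]=k[[z]]^N$, so that $k[[s]]/k[[x]]$ is the $H$-subextension. Taking $N$-invariants turns a lift of $k[[z]]/k[[x]]$ into a lift of $k[[s]]/k[[x]]$ (Lemma~\ref{lem:invariants}). If one wants to build lifts one step of a tower at a time, one needs the converse: that a lift of the lower part, once chosen, can be continued. Fix a lift $R[[S]]/R[[X]]$ of $k[[s]]/k[[x]]$. For a finite extension $R'$ of $R$ (a complete discrete valuation ring, again with residue field $k$) put $R'[[S]]=R[[S]]\otimes_RR'$ and $R'[[X]]=R[[X]]\otimes_RR'$,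 with the induced action of $H$. A lift $R'[[Z]]/R'[[X]]$ of $k[[z]]/k[[x]]$ \emph{dominates} the given lift if there is an isomorphism $R'[[Z]]^N\cong R'[[S]]$ of $R'[[X]]$-algebras that is $H$-equivariant and reduces modulo the maximal ideal of $R'$ to the identification $k[[z]]^N=k[[s]]$. We answer the following question from \cite{Dang}.

\begin{quote}
\textbf{Question.} Let $G$ be cyclic. Does every lift $R[[S]]/R[[X]]$ of the $H$-subextension have a dominating lift over some finite extension $R'$ of $R$?
\end{quote}

To see which answer to expect, let $G=\mathbb{Z}/p^n$ and let $u_i$ be the largest upper ramification jump of the subextension of degree $p^i$ of $k((z))/k((x))$; it is the Swan conductor of the character that defines this subextension (Section~\ref{sec:ram}). Comparing discriminants in characteristic zero and in characteristic $p$ shows that the degree-$p^i$ level of any lift has exactly $u_i+1$ branch points (Corollary~\ref{cor:count}). For a noncyclic group such counts, made for all cyclic quotients at once, can contradict each other. For a cyclic $p$-group the levels are nested,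 and the count only asks that $u_n-u_{n-1}$ points be added in the last step. So there is no numerical obstruction, and one would guess that the answer is yes. The difficulty is that the given lift is arbitrary: its branch points cannot be moved, and no formula for it is available.

\begin{theorem}\label{thm:A}
Let $G$ be cyclic, let $H=G/N$, let $k[[z]]/k[[x]]$ be $G$-Galois, and let $R[[S]]/R[[X]]$ be a lift of the $H$-subextension. Then there are a finite extension $R'/R$ and a lift $R'[[Z]]/R'[[X]]$ of $k[[z]]/k[[x]]$ that dominates the given lift.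
\end{theorem}

For one step in a $p$-tower the construction gives more. Fix a primitive $p^n$-th root of unity $\zeta$. A $\mathbb{Z}/p^n$-extension of $M'=\operatorname{Frac}R'[[X]]$ with $\zeta\in R'$ is generated by an element $Y$ on which $1\in\mathbb{Z}/p^n$ acts as multiplication by $\zeta$. The class of $Y^{p^n}$ in $M'^*/(M'^*)^{p^n}$ is its \emph{Kummer class}, and the order of this class at a point of the disc is well defined modulo $p^n$. Branch points are taken in the open disc over an algebraic closure $\overline{K}$ of $K=\operatorname{Frac}R$; those of the given lift are called \emph{old}, the other branch points of a dominating lift are called \emph{new}. Two lifts are \emph{isomorphic} if, over a common finite extension $R''$, they are $G$-equivariantly isomorphic as $R''[[X]]$-algebras.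

\begin{theorem}\label{thm:B}
Let $G=\mathbb{Z}/p^n$, $H=\mathbb{Z}/p^{n-1}$, $n\ge2$, and $1\le j\le p-1$. The lift in Theorem~\ref{thm:A} can be chosen so that it has exactly $D=u_n-u_{n-1}$ new branch points and so that its Kummer class has order $\equiv jp^{n-1}\pmod{p^n}$ at each of them. Every dominating lift has exactly $D$ new branch points. Hence for $p\ge3$ there are at least $p-1$ pairwise non-isomorphic dominating lifts.
\end{theorem}

\begin{proposition}\label{prop:C}
The statement of Theorem~\ref{thm:A} fails for $G=(\mathbb{Z}/p)^2$, $H=\mathbb{Z}/p$ with $p$ odd, and for $G=(\mathbb{Z}/2)^3$, $H=\mathbb{Z}/2$ with $p=2$.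
\end{proposition}

The heart of the proof is the step from $\mathbb{Z}/p^{n-1}$ to $\mathbb{Z}/p^n$. If the given lift is $y^{p^{n-1}}=f$, every $\mathbb{Z}/p^n$-extension containing it has the form $Y^p=yQ$ for a function $Q$ on the $X$-disc. The reduction to be obtained prescribes $Q$ up to $p$-th powers at the boundary of the disc, and the count above allows $Q$ only $D$ new zeros. So one has to represent a given class modulo $p$-th powers by a polynomial of given small degree. Section~\ref{sec:prelim} sets up this translation, and Section~\ref{sec:first} applies it to groups of order $p$, to tame groups, and to Proposition~\ref{prop:C}. Section~\ref{sec:example} solves the representation problem by hand for $\mathbb{Z}/4$. The general solution in Section~\ref{sec:step} rests on two inequalities: a bound for covers with inseparable boundary (Section~\ref{sec:insep}) and Schmid's inequality $u_n\ge pu_{n-1}$ (proved in Section~\ref{sec:schmid}). Section~\ref{sec:tame} adds the prime-to-$p$ part.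

\section{Covers of the disc and their boundary}\label{sec:prelim}

\subsection{The disc and its boundary}\label{sec:disc}

Let $v$ be the valuation on $\overline{K}$ with $v(p)=1$ and let $\pi$ be a uniformizer of $R$. Bars denote reduction modulo the maximal ideal of $R$. To \emph{enlarge} $R$ means to replace it by a finite extension and to base-change all objects; a lift stays a lift, because invariants commute with the flat base change $R\to R'$.

Put $A=R[[X]]$ and $M=\operatorname{Frac}A$, and write $T=X^{-1}$; we also write $T=x^{-1}$ in $k((x))$. The \emph{points of the $X$-disc} are the $a\in\overline{K}$ with $v(a)>0$. By the Weierstrass preparation theorem, every nonzero $\phi\in A$ is the product of a power $\pi^i$, a unit, and a distinguished polynomial (monic, reducing to a power of $x$). Hence the number of zeros of $\phi$ in the disc, counted with multiplicity, is $\operatorname{ord}_x\overline{\pi^{-i}\phi}$. The height-one primes of $A$ other than $(\pi)$ are generated by irreducible distinguished polynomials; these have simple roots in the disc, and the residue fields of these primes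 have characteristic zero. A point $a$ determines such a prime, generated by its minimal polynomial, and $\operatorname{ord}_a$ is the corresponding valuation of $M$. It does not change when $R$ is enlarged.

The prime $(\pi)$ plays the role of the boundary of the disc. Let $\mathcal{O}_X$ be the completion of $A_{(\pi)}$ and $\mathcal{K}_X=\operatorname{Frac}\mathcal{O}_X$. This is a complete discretely valued field with uniformizer $\pi$ and residue field $k((x))$, and
\begin{equation}\label{eq:OX}
\mathcal{O}_X=\Big\{\sum_{i\in\mathbb{Z}}a_iX^i:\ a_i\in R,\ a_i\to0\text{ as }i\to-\infty\Big\}=R[[X]]\oplus TR\langle T\rangle,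
\end{equation}
where $R\langle T\rangle$ is the ring of power series in $T$ whose coefficients tend to $0$. Both $R[[X]]$ and $R\langle T\rangle$ are $\pi$-adically complete subrings of $\mathcal{O}_X$, and $A[1/\pi]\cap\mathcal{O}_X=A$. The rings $\mathcal{O}_S$, $\mathcal{K}_S$ are defined in the same way from $R[[S]]$. Since $R'/R$ is totally ramified, enlarging $R$ replaces $\mathcal{K}_X$ by a totally ramified extension with the same residue field.

\subsection{Ramification over $k((x))$}\label{sec:ram}

Let $\kappa/k((x))$ be finite Galois with group $\Gamma$. As $k$ is algebraically closed, it is totally ramified: $\kappa=k((z))$, and $k[[z]]/k[[x]]$ is $\Gamma$-Galois. The lower ramification groups are $\Gamma_t=\{\sigma:\operatorname{ord}_z(\sigma z-z)\ge t+1\}$ for real $t\ge0$. The upper ones are defined by $\Gamma^{\phi(t)}=\Gamma_t$ with $\phi(t)=\int_0^t[\Gamma_0:\Gamma_\tau]^{-1}\,d\tau$; they are compatible with quotients. For a homomorphism $\chi$ from $\Gamma$ to an abelian group, the \emph{Swan conductor} $\operatorname{sw}(\chi)$ is the largest $t>0$ with $\chi(\Gamma^t)\neq0$,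 and $0$ if there is none. It depends only on $\ker\chi$, it is an integer by the Hasse--Arf theorem, and it is at least $1$ if the image of $\chi$ is a nontrivial $p$-group. We use the following facts.
\begin{itemize}
\item[(R1)] $\operatorname{sw}(\chi+\chi')\le\max(\operatorname{sw}\chi,\operatorname{sw}\chi')$, with equality if $\operatorname{sw}\chi\ne\operatorname{sw}\chi'$. The inequality follows from the definition, and the equality follows by applying it to $\chi=(\chi+\chi')-\chi'$.
\item[(R2)] (Conductor--discriminant formula.) For abelian $\Gamma$ the discriminant exponent of $\kappa/k((x))$ is $\mathfrak{d}=\sum_{\chi\ne1}(\operatorname{sw}\chi+1)$, the sum over the nontrivial $\chi:\Gamma\to\mathbb{C}^*$. For $\Gamma=\mathbb{Z}/p^n$ there are $p^i-p^{i-1}$ characters of order $p^i$, all with the same kernel, so $\mathfrak{d}=\sum_{i=1}^n(p^i-p^{i-1})(u_i+1)$. For $\Gamma=\mathbb{Z}/c$ with $p\nmid c$ we get $\mathfrak{d}=c-1$.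
\item[(R3)] $\mathfrak{d}=\operatorname{ord}_z(dx/dz)$. Indeed, let $\Phi(x,z)=\sum_ia_i(x)z^i=0$ be the Eisenstein equation of $z$. Then $\Phi_x=\sum_ia_i'(x)z^i$ is a unit because $a_0'(0)\ne0$, and $\Phi_x\,dx+\Phi_z\,dz=0$; moreover $\operatorname{ord}_z\Phi_z$ is the different exponent, which equals $\mathfrak{d}$ for a totally ramified extension.
\item[(R4)] For $\alpha\in k((x))$ let $\operatorname{AS}(\alpha)$ be the character $\sigma\mapsto\sigma w-w\in\mathbb{Z}/p$, where $w^p-w=\alpha$. Every $\alpha$ can be written $\alpha=\alpha'+\beta^p-\beta$ with $\alpha'=\sum_{i>0,\,p\nmid i}c_iT^i$ a finite sum: the map $\beta\mapsto\beta^p-\beta$ is onto on $k[[x]]$ by Hensel's lemma, and $cT^{pi}$ may be replaced by $c^{1/p}T^i$. So every $\mathbb{Z}/p$-valued character is $\operatorname{AS}(\alpha')$ for such an $\alpha'$. If $\alpha\in k[T]$ has degree $u$ prime to $p$, then $\operatorname{sw}\operatorname{AS}(\alpha)=u$. Indeed, $w$ has valuation $-u/p$, so the extension has degree $p$ and $w=z^{-u}$ for a uniformizer $z$; if $\sigma w=w+1$ and $\sigma z=z(1+\varepsilon)$, then $(1+\varepsilon)^{-u}=1+z^u$,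 so $\operatorname{ord}_z\varepsilon=u$ is the only jump.
\end{itemize}

\begin{lemma}[Schmid's inequality]\label{lem:S}
For a cyclic extension of $k((x))$ of degree $p^n$, $n\ge2$, one has $u_n\ge p\,u_{n-1}$.
\end{lemma}

The inequality is classical; Section~\ref{sec:schmid} contains a proof.

\subsection{Characters}\label{sec:chars}

Let $\Gamma$ be a finite abelian group and $\mathcal{E}$ a field. A \emph{character} is a continuous homomorphism $\chi:\operatorname{Gal}_{\mathcal{E}}\to\Gamma$. Surjective characters correspond to Galois field extensions of $\mathcal{E}$ with group $\Gamma$, up to $\Gamma$-equivariant isomorphism, and characters can be restricted along any embedding $\mathcal{E}\to\mathcal{E}'$; both statements are free of choices because $\Gamma$ is abelian.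

Unramified extensions of $\mathcal{K}_X$ correspond to separable extensions of $k((x))$, so unramified characters of $\mathcal{K}_X$ correspond bijectively to characters of $k((x))$; we call this the \emph{reduction}. A character $\chi$ of $M$ has \emph{unramified boundary} if $\chi|_{\mathcal{K}_X}$ is unramified, and then $\bar\chi$ denotes the reduction of $\chi|_{\mathcal{K}_X}$. Reduction is additive, commutes with passing to quotients of $\Gamma$, and does not change when $R$ is enlarged. At a point $a$ of the disc, $\chi$ has an inertia group $I_a\subseteq\Gamma$. It is cyclic, since the residue characteristic is zero; its image in a quotient of $\Gamma$ is the inertia group of the quotient character; and it does not change when $R$ is enlarged. The point $a$ is a \emph{branch point} if $e(a)=|I_a|>1$.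

Let $\mathcal{E}$ contain a primitive $r$-th root of unity $\zeta_r$. For $\chi:\operatorname{Gal}_{\mathcal{E}}\to\mathbb{Z}/r$, a \emph{Kummer generator} is an element $Y\ne0$ of the separable closure with $\sigma Y=\zeta_r^{\chi(\sigma)}Y$ for all $\sigma$. It exists and is unique up to $\mathcal{E}^*$, and $\chi$ is called the \emph{degree-$r$ Kummer character} of $Y^r\in\mathcal{E}^*$. For $r'\mid r$ we always take $\zeta_{r'}=\zeta_r^{r/r'}$. Two consequences are used often.
\begin{itemize}
\item[(K1)] $Y^{r/r'}$ is a Kummer generator of $\chi\bmod r'$.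
\item[(K2)] If $r=p^n$, if $Y,Y'$ are Kummer generators of $\chi,\chi'$, and if $(Y/Y')^p=\theta\in\mathcal{E}^*$, then $\chi-\chi'=p^{n-1}\chi_\theta$, where $\chi_\theta$ is the degree-$p$ Kummer character of $\theta$ and $p^{n-1}:\mathbb{Z}/p\hookrightarrow\mathbb{Z}/p^n$.
\end{itemize}
For $\mathcal{E}=M$, the point $a$ is a branch point of the degree-$r$ Kummer character of $f$ if and only if $r\nmid\operatorname{ord}_af$.

\subsection{Lifts and their subextensions}

\begin{lemma}\label{lem:invariants}
Let $R[[Z]]/R[[X]]$ be a lift of the $G$-extension $k[[z]]/k[[x]]$ and let $N$ be a normal subgroup of $G$.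
\begin{itemize}
\item[(a)] $R[[Z]]^N=R[[Z']]$ for some $Z'$. The extension $R[[Z']]/R[[X]]$ is a lift of $k[[z]]^N/k[[x]]$, and $R[[Z]]/R[[Z']]$ is a lift of $k[[z]]/k[[z]]^N$.
\item[(b)] $R[[Z]]$ is free of rank $|G|$ over $A$ and is the integral closure of $A$ in its fraction field $L$. The algebra $L\otimes_M\mathcal{K}_X$ is the field $\mathcal{K}_Z$, the unramified extension of $\mathcal{K}_X$ with residue extension $k((z))/k((x))$. If $G$ is abelian, the character of $L/M$ has unramified boundary and its reduction is the character of $k((z))/k((x))$.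
\item[(c)] Exactly $|G|/e(a)$ points of the $Z$-disc lie above a point $a$ of the $X$-disc.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Z'=\prod_{\nu\in N}\nu(Z)$. Its reduction $z'$ is the norm of $z$, so it is a uniformizer of $k[[z]]^N$ and a unit times $z^{|N|}$. By Weierstrass division $R[[Z]]$ is free of rank $|N|$ over $R[[Z']]\subseteq R[[Z]]^N$. Since $[L:L^N]=|N|$, the fraction field of $R[[Z']]$ is $L^N$. The ring $R[[Z']]$ is normal and $R[[Z]]^N$ is integral over it, so they are equal. The reduction of $R[[Z']]$ is $k[[z']]=k[[z]]^N$.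

(b) The first sentence is the case $N=G$ of the proof of (a), together with the normality of $R[[Z]]$. The ring $R[[Z]]\otimes_A\mathcal{O}_X$ is finite free over $\mathcal{O}_X$, and modulo $\pi$ it is $k[[z]]\otimes_{k[[x]]}k((x))=k((z))$, a separable field extension of degree $|G|$, compatibly with the action of $G$. Hence it is the valuation ring of the unramified extension lifting $k((z))/k((x))$. It is also the completion of $R[[Z]]_{(\pi)}$, because $(\pi)$ is the only prime of $R[[Z]]$ above the prime $(\pi)$ of $A$.

(c) Enlarge $R$ so that $a\in R$. The points above $a$ are the zeros of $X-a\in R[[Z]]$. Its reduction $x$ has order $|G|$ in $z$, so there are $|G|$ zeros with multiplicity, and each has multiplicity $e(a)$.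
\end{proof}

\subsection{The discriminant criterion}

We shall construct extensions $L/M$ by Kummer theory and need to decide when the integral closure of $A$ in $L$ is a power series ring. The discriminant is a single element of $A$ that can be read both at the points of the disc and at the boundary; comparing the two readings gives the criterion.

Let $L/M$ be finite Galois with group $\Gamma$ and let $B$ be the integral closure of $A$ in $L$. Then $B$ is a finite $A$-module, and it is local, being a domain finite over a complete local ring. It is normal of dimension $2$, hence of depth $2$, hence free of rank $|\Gamma|$ over the regular local ring $A$ by the Auslander--Buchsbaum formula. So its discriminant $\Delta\in A$ is defined up to a unit. We record two properties.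
\begin{itemize}
\item[(D1)] $\operatorname{ord}_a\Delta=|\Gamma|-|\Gamma|/e(a)$ at each point $a$, because ramification at $a$ is tame.
\item[(D2)] $B\otimes_A\mathcal{O}_X$ is the integral closure of $\mathcal{O}_X$ in $L\otimes_M\mathcal{K}_X$. Indeed, $B\otimes_AA_{(\pi)}$ is a semilocal Dedekind domain finite over $A_{(\pi)}$, and $B\otimes_A\mathcal{O}_X$ is the product of its completions at the maximal ideals.
\end{itemize}

\begin{lemma}\label{lem:disc}
Suppose that $L\otimes_M\mathcal{K}_X$ is a field, unramified over $\mathcal{K}_X$, with residue field $\kappa$. Let $\mathfrak{d}$ be the discriminant exponent of $\kappa/k((x))$. Then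
\[
\sum_a\Big(|\Gamma|-\frac{|\Gamma|}{e(a)}\Big)\ge\mathfrak{d},
\]
the sum over the points of the disc. Equality holds if and only if $B\cong R[[Z]]$ as $R$-algebras, and in that case $B/\pi B$ is the valuation ring $\mathcal{O}_\kappa$ of $\kappa$. For a lift, the hypothesis and the equality hold.
\end{lemma}

For abelian $\Gamma$ the hypothesis says that the character of $L/M$ has unramified boundary and surjective reduction.

\begin{proof}
By (D2), $B\otimes_A\mathcal{O}_X$ is \'etale over $\mathcal{O}_X$, so $\pi\nmid\Delta$. By Weierstrass preparation and (D1), the left side equals $\operatorname{ord}_x\bar\Delta$. The ring $B/\pi B$ is free over $k[[x]]$, so it embeds in $B/\pi B\otimes_{k[[x]]}k((x))=\kappa$, as an order contained in $\mathcal{O}_\kappa$, and its discriminant is $\bar\Delta$. Therefore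
\[
\operatorname{ord}_x\bar\Delta=\mathfrak{d}+2\operatorname{length}\big(\mathcal{O}_\kappa/(B/\pi B)\big).
\]
This is the inequality, and equality means $B/\pi B=\mathcal{O}_\kappa$. If $B/\pi B=\mathcal{O}_\kappa=k[[z']]$, let $Z\in B$ lift $z'$. The map $R[[Z]]\to B$ is onto modulo $\pi$, hence onto by completeness, and it is injective because both rings are domains of dimension $2$. Conversely, if $B\cong R[[Z]]$, then $B/\pi B$ is normal and so equals $\mathcal{O}_\kappa$. The last claim follows from Lemma~\ref{lem:invariants}(b).
\end{proof}

\begin{corollary}\label{cor:count}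
Let $\chi:\operatorname{Gal}_M\to\mathbb{Z}/p^n$, $n\ge1$, have unramified boundary and surjective reduction $\bar\chi$. Let $b_i$ be the number of branch points of $\chi\bmod p^i$, and $u_i=\operatorname{sw}(\bar\chi\bmod p^i)$.
\begin{itemize}
\item[(a)] If $\chi$ is the character of a lift, then $b_i=u_i+1$ for $1\le i\le n$.
\item[(b)] If $\chi\bmod p^{n-1}$ is the character of a lift (no condition for $n=1$), then $b_n\ge u_n+1$, with equality if and only if $B\cong R[[Z]]$.
\end{itemize}
\end{corollary}

\begin{proof}
A point with $I_a=p^{n-c}\mathbb{Z}/p^n$ is a branch point of $\chi\bmod p^i$ exactly for $i>n-c$, and $p^n-p^{n-c}=\sum_{i=n-c+1}^n(p^i-p^{i-1})$. So the left side in Lemma~\ref{lem:disc} is $\sum_{i=1}^n(p^i-p^{i-1})b_i$, while the right side is $\sum_{i=1}^n(p^i-p^{i-1})(u_i+1)$ by (R2). For a lift all levels are lifts by Lemma~\ref{lem:invariants}(a), so equality holds with $n$ replaced by any $i\le n$; subtracting consecutive equalities gives (a). In (b) the terms with $i<n$ agree by (a), and Lemma~\ref{lem:disc} compares the terms with $i=n$.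
\end{proof}

The definition of a dominating lift asks for an identification with a prescribed reduction. For abelian groups this comes for free.

\begin{lemma}\label{lem:recog}
Let $G$ be abelian, let $\bar\chi$ be the character of $k((z))/k((x))$, and let $\chi_H$ be the character of a lift $R[[S]]/R[[X]]$ of the $H$-subextension. Let $\chi:\operatorname{Gal}_M\to G$ have unramified boundary and reduction $\bar\chi$, and suppose that $\chi\bmod N=\chi_H$ and $B\cong R[[Z]]$. Then $B/A$ is a lift of $k[[z]]/k[[x]]$ that dominates $R[[S]]/R[[X]]$.
\end{lemma}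

\begin{proof}
We have $B^G=A$. Since $\chi\bmod N=\chi_H$, there is an $H$-equivariant isomorphism $L^N\cong\operatorname{Frac}R[[S]]$ over $M$, and it identifies $B^N$, the integral closure of $A$ in $L^N$, with $R[[S]]$. The residue field $\kappa$ has character $\bar\chi$, so Lemma~\ref{lem:disc} gives a $G$-equivariant isomorphism $\iota:B/\pi B\to k[[z]]$ over $k[[x]]$. As $\pi B\cap B^N=\pi B^N$, it induces an injection $k[[s]]=R[[S]]/\pi\hookrightarrow k[[z]]^N=k[[s]]$ over $k[[x]]$. This injection extends to an automorphism of $k((s))/k((x))$, that is, to an element of $H$. Let $\gamma\in G$ be a preimage. Then $\gamma^{-1}\circ\iota$ is still $G$-equivariant, because $G$ is abelian, and it induces the identity on $k[[s]]$.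
\end{proof}

\subsection{Kummer theory at the boundary}

\begin{lemma}\label{lem:kummer}
Let $\zeta_p\in R$ and $\lambda=\zeta_p-1$, so that $v(\lambda)=\frac1{p-1}$. Let $\mathcal{O}$ be $\mathcal{O}_X$ or $\mathcal{O}_S$, with fraction field $\mathcal{K}$.
\begin{itemize}
\item[(a)] For $\alpha\in\mathcal{O}$ the degree-$p$ Kummer character of $1+\lambda^p\alpha$ is unramified with reduction $\operatorname{AS}(\bar\alpha)$.
\item[(b)] If the degree-$p$ Kummer character of $\theta\in\mathcal{K}^*$ is unramified, then $\theta=\eta^p(1+\lambda^p\alpha)$ with $\eta\in\mathcal{K}^*$ and $\alpha\in\mathcal{O}$.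
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Phi(w)=\lambda^{-p}\big((1+\lambda w)^p-1\big)=w^p+\sum_{i=1}^{p-1}\binom pi\lambda^{i-p}w^i$. The coefficient of $w^i$ has valuation $1-\frac{p-i}{p-1}=\frac{i-1}{p-1}$ for $1\le i\le p-1$, so $\bar\Phi=w^p+\bar\gamma w$ with $\gamma=p\lambda^{1-p}$, and $\Phi(1)=0$ gives $\bar\gamma=-1$. A $p$-th root of $1+\lambda^p\alpha$ is $Y=1+\lambda w$ with $\Phi(w)=\alpha$. This equation reduces to the separable equation $w^p-w=\bar\alpha$, so $\mathcal{K}(Y)/\mathcal{K}$ is unramified. If $\sigma Y=\zeta_p^iY$, then $\sigma w=\zeta_p^iw+(\zeta_p^i-1)/\lambda$, which reduces to $\bar w+i$.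

(b) The reduction of the character is $\operatorname{AS}(\bar\alpha)$ for some $\alpha\in\mathcal{O}$. By (a), $\theta$ and $1+\lambda^p\alpha$ have unramified Kummer characters with the same reduction. So the characters are equal, and the quotient is a $p$-th power.
\end{proof}

Thus $v(\lambda^p)=\frac p{p-1}$ is the critical size. Changing a function by a factor $1+\varepsilon$ with $v(\varepsilon)>\frac p{p-1}$ does not change its class modulo $p$-th powers at the boundary; a factor with $v(\varepsilon)=\frac p{p-1}$ adds an Artin--Schreier character; the case $0<v(\varepsilon)<\frac p{p-1}$ is the subject of Section~\ref{sec:insep}.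

\section{Order $p$, tame groups, and noncyclic groups}\label{sec:first}

\begin{proposition}\label{prop:orderp}
Let $\zeta_p\in R$. Every $\mathbb{Z}/p$-extension $k[[z]]/k[[x]]$ has a lift $R[[Z]]/R[[X]]$ for which $X=0$ is a branch point.
\end{proposition}

\begin{proof}
By (R4) the character is $\operatorname{AS}(\bar\alpha)$ with $\bar\alpha\in Tk[T]$ of degree $u=u_1$ prime to $p$. Let $\alpha\in TR[T]$ be a lift of degree $u$, and let $\chi$ be the Kummer character of $f=1+\lambda^p\alpha$. By Lemma~\ref{lem:kummer}(a) it has unramified boundary and reduction $\operatorname{AS}(\bar\alpha)$. The function $f$ has a pole of order $u$ at $X=0$, which is therefore a branch point, and at most $u$ zeros. So $b_1\le u+1$. By Corollary~\ref{cor:count}(b), $b_1=u+1$ and $B\cong R[[Z]]$. Apply Lemma~\ref{lem:recog} with $H=1$.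
\end{proof}

This proof is the pattern for everything that follows: write down a Kummer character with the right boundary behavior and at most $u_n+1$ possible branch points.

\begin{lemma}\label{lem:tame}
A lift of a $\mathbb{Z}/c$-extension with $c>1$, $p\nmid c$, has exactly one branch point $a$. It lies in $R$, and $e(a)=c$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:disc} and (R2) give $\sum_a(c-c/e(a))=c-1>0$. Each branch point contributes at least $c/2$, so there is exactly one, and $c/e(a)=1$. The set of branch points is stable under $\operatorname{Gal}(\overline{K}/K)$, so $a\in K$.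
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $G=(\mathbb{Z}/p)^r$ with $r=2$ for $p$ odd and $r=3$ for $p=2$. Choose $c_1,\dots,c_r\in k$ linearly independent over $\mathbb{F}_p$ and let $\bar\chi=(\operatorname{AS}(c_iT))_{i}$. For $0\ne(n_i)\in\mathbb{F}_p^r$ the character $\sum n_i\operatorname{AS}(c_iT)=\operatorname{AS}(cT)$ has $c=\sum n_ic_i\neq0$, so it is nontrivial with Swan conductor $1$ by (R4). Hence $\bar\chi$ is onto $G$ and defines a $G$-Galois extension $k[[z]]/k[[x]]$. A quotient $H=\mathbb{Z}/p$ lifts by Proposition~\ref{prop:orderp}.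

Suppose that the $G$-extension had a lift over some ring. By Lemma~\ref{lem:invariants}(a) and Corollary~\ref{cor:count}(a), each of the $\frac{p^r-1}{p-1}$ quotients of order $p$ has exactly $2$ branch points. Inertia groups are cyclic, hence of order $p$ at branch points. A branch point $a$ of the $G$-cover is a branch point of exactly those quotients whose kernel does not contain $I_a$, and there are $\frac{p^r-1}{p-1}-\frac{p^{r-1}-1}{p-1}=p^{r-1}$ of these. Counting pairs (quotient, branch point) gives $p^{r-1}b=2\,\frac{p^r-1}{p-1}$, where $b$ is the number of branch points of the $G$-cover. For $p$ odd and $r=2$ this says $p\mid2(p+1)$; for $p=2$ and $r=3$ it says $4\mid14$. Both are false. So the $G$-extension has no lift at all, while its $H$-subextension has one.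
\end{proof}

\section{The group $\mathbb{Z}/4$ by hand}\label{sec:example}

Let $p=2$, $G=\mathbb{Z}/4$, $H=\mathbb{Z}/2$, $u_1=1$. Let $i\in R$ with $i^2=-1$ and take $\zeta=i$, so $\lambda=-2$, $\lambda^p=4$, and the critical valuation is $2$. Let the given lift be $y^2=f=1+4cT$ with $c\in R^*$, as in Proposition~\ref{prop:orderp}. Its character reduces to $\operatorname{AS}(\bar cT)$, and the old points are $X=0$ and $X=-4c$. We find a dominating lift for every $\bar\chi$ onto $\mathbb{Z}/4$ with $\bar\chi\bmod2=\operatorname{AS}(\bar cT)$.

\emph{One boundary solution.} Write $y=1-2w$, so that $w^2-w=cT$ and $w\in\mathcal{O}_S$. Put $g_*=1-2icT=1+2iw-2iw^2$. Expanding,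
\[
yg_*=1+(2i-2)w-6iw^2+4iw^3=\big(1+(1+i)w\big)^2+4\,(iw^3-2iw^2-w).
\]
Since $1+(1+i)w$ is a unit, Lemma~\ref{lem:kummer}(a) shows that $\sqrt{yg_*}$ generates an unramified extension of $\mathcal{K}_S$. So the degree-$4$ Kummer character $\chi_*$ of $fg_*^2$ has unramified boundary, and $\chi_*\bmod2$ is the given character by (K1). Its branch points are among $0$, $-4c$, $2ic$. Corollary~\ref{cor:count}(b) and Lemma~\ref{lem:S} give $3\ge\operatorname{sw}(\bar\chi_*)+1\ge3$, so $\operatorname{sw}(\bar\chi_*)=2$.

\emph{All boundary solutions.} By (R4), $\bar\chi=\bar\chi_*+2\operatorname{AS}(\bar\alpha)$ with $\bar\alpha$ a polynomial in odd powers of $T$. Lift $\bar\alpha$ coefficientwise to $\alpha$ and put $g=g_*+4\alpha=g_*(1+4\alpha/g_*)$. By (K2) and Lemma~\ref{lem:kummer}(a), the character of $fg^2$ has unramified boundary and reduction $\bar\chi$. If $\deg\alpha\le1$, then $u_2=2$ by (R1), $g$ has degree $1$, there are at most $3=u_2+1$ branch points, and we are done by Corollary~\ref{cor:count}(b) and Lemma~\ref{lem:recog}. If $\deg\alpha=u=2\ell+1\ge3$, then $u_2=u$ and only $D=u-1$ new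 points are allowed, but $g$ has degree $u$: one zero too many.

\emph{Lowering the degree.} We may multiply $g$ by a square $h^2$ and drop terms of valuation $>2$. Write $[\phi]_i$ for the coefficient of $T^i$ in $\phi$. Then $v([g]_1)=1$, $v([g]_i)\ge2$ for $i\ge2$, $v([g]_u)=2$, and $[g]_i=0$ for $i>u$. Take $h=1+\beta T^\ell$, so that $[gh^2]_i=[g]_i+2\beta[g]_{i-\ell}+\beta^2[g]_{i-2\ell}$, and impose
\[
[gh^2]_u=[g]_u+2\beta[g]_{\ell+1}+\beta^2[g]_1=0 .
\]
The product of the two roots $\beta$ has valuation $1$ and their sum has valuation $\ge2$, so both have valuation $\frac12$. For $i>u$ we get $v([gh^2]_i)\ge\min(1+\frac12+2,\ 1+2)=3$. So $gh^2=Q+E$ with $\deg Q\le u-1$ and all coefficients of $E$ of valuation $>2$. Then $Q=gh^2(1+4\varphi)$ with $\bar\varphi=0$, the characters of $fQ^2$ and $fg^2$ agree at the boundary, and $fQ^2$ has at most $2+(u-1)=u+1$ branch points. It defines a dominating lift over $R[\beta]$'s normalization.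

Two things were checked by inspecting valuations: that the tail $E$ is small, and that $\bar h$ is constant. In general $g$ is not explicit and the valuations of the solution are unknown, so both must be deduced from inequalities. The second point is not automatic from the equation on $gh^2$.

\begin{remark}\label{rem:III}
Let $u=5$, $\ell=2$ and $v([g]_3)=2$. The polynomial $h=T+\beta T^2$ with $[g]_3+\beta^2[g]_1=0$ also satisfies $[gh^2]_5=0$, since $[g]_2=0$. The part of degree $\le4$ of $gh^2$ is $Q=T^2Q'$, where $Q'$ is the polynomial found above for $\alpha$ truncated in degree $3$. So $fQ^2=fQ'^2T^4$ defines a lift of the wrong character, of Swan conductor $3$. The condition $[h]_1=0$ excludes this solution.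
\end{remark}

\section{Covers with inseparable boundary}\label{sec:insep}

If the tail $E$ has valuation below $\frac p{p-1}$, the last step of the tower has an inseparable residue extension at the boundary, and Lemma~\ref{lem:disc} does not apply. The next lemma replaces it. For $\omega=\phi\,ds$ with $\phi\in k((s))$ put $\operatorname{ord}_s\omega=\operatorname{ord}_s\phi$.

\begin{lemma}\label{lem:insep}
Let $\theta\in\operatorname{Frac}(R[[S]])^*$, and suppose that $\theta=\xi^p(1+\rho^p\varphi)$ in $\mathcal{K}_S$ with $\xi\in\mathcal{K}_S^*$, $\rho\in R$, $0<v(\rho)<\frac1{p-1}$, $\varphi\in\mathcal{O}_S$ and $d\bar\varphi\ne0$. Let $b$ be the number of points of the $S$-disc at which $p\nmid\operatorname{ord}\theta$. Then $b\ge-\operatorname{ord}_s(d\bar\varphi)$.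
\end{lemma}

For $\theta=1+\rho^pS^{-u}$ with $p\nmid u$ there are $u$ simple zeros in the disc and a pole of order $u$, so $b=u+1=-\operatorname{ord}_s d(s^{-u})$, and the bound is attained.

\begin{proof}
Enlarge $R$ so that $\zeta_p\in R$; this changes neither the hypotheses nor $b$. Let $L=\operatorname{Frac}(R[[S]])[\vartheta]/(\vartheta^p-\theta)$.

\emph{The boundary.} In $L\otimes\mathcal{K}_S$ put $Y=\vartheta/\xi=1+\rho w$. From $Y^p=1+\rho^p\varphi$ we get
\[
w^p+\sum_{i=1}^{p-1}\binom pi\rho^{i-p}w^i=\varphi .
\]
The middle coefficients have valuation $\ge1-(p-1)v(\rho)>0$, so the equation reduces to $w^p=\bar\varphi$, and $\bar\varphi\notin k((s))^p$ because $d\bar\varphi\ne0$. Hence $\mathcal{O}_S[w]/\pi$ is a field $\kappa=k((s))(\bar w)$ of degree $p$, the ring $\mathcal{O}_S[w]$ is a discrete valuation ring with uniformizer $\pi$, and $L\otimes\mathcal{K}_S$ and $L$ are fields. Since $k$ is perfect, $k((s))^{1/p}=k((t))$ with $t^p=s$; it has degree $p$ and contains $\kappa$, so $\kappa=k((t))$.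

\emph{The discriminant.} Let $B$ be the integral closure of $R[[S]]$ in $L$, with basis $(\beta_i)_{0\le i<p}$ and discriminant $\Delta$. By (D2), $B\otimes\mathcal{O}_S=\mathcal{O}_S[w]$, so $(\beta_i)=\Lambda\cdot(w^i)$ with $\Lambda\in GL_p(\mathcal{O}_S)$. Now $\Delta$ is divisible by $\pi$, and we compute the exact constant to be divided out. The basis $(Y^i)$ has discriminant $\pm p^p(1+\rho^p\varphi)^{p-1}$, and it arises from $(w^i)$ by a triangular matrix with diagonal entries $\rho^i$. Therefore
\[
\Delta=\gamma\,\det(\Lambda)^2(1+\rho^p\varphi)^{p-1},\qquad\gamma=\pm p^p\rho^{-p(p-1)}\in R\setminus\{0\}.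
\]
So $\gamma^{-1}\Delta\in R[[S]][1/\pi]\cap\mathcal{O}_S=R[[S]]$ has reduction $\det(\bar\Lambda)^2\ne0$, and $\Delta$ has $2\operatorname{ord}_s\det\bar\Lambda$ zeros in the disc. By (D1), $\Delta$ has order $p-1$ where $p\nmid\operatorname{ord}\theta$ and order $0$ elsewhere. Hence
\begin{equation}\label{eq:insep}
(p-1)\,b=2\operatorname{ord}_s\det\bar\Lambda .
\end{equation}

\emph{Comparison with $k[[t]]$.} The ring $B/\pi B$ is free over $k[[s]]$, so it embeds in $\kappa$, and it is integral over $k[[s]]$, so it lies in $k[[t]]=\bigoplus_{i<p}k[[s]]t^i$. Write $(\bar w^i)=\Lambda'\cdot(t^i)$ with $\Lambda'\in GL_p(k((s)))$. Then $(\bar\beta_i)=\bar\Lambda\Lambda'\cdot(t^i)$, the matrix $\bar\Lambda\Lambda'$ has entries in $k[[s]]$, and so $\operatorname{ord}_s\det\bar\Lambda\ge-\operatorname{ord}_s\det\Lambda'$.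

\emph{The determinant of $\Lambda'$.} The trace form of $\kappa/k((s))$ is zero, so discriminants cannot detect $\det\Lambda'$; Wronskians can. The derivation $\partial=d/dt$ is $k((s))$-linear. For $\phi_0,\dots,\phi_{p-1}\in\kappa$ let $\operatorname{Wr}(\phi_i)=\det(\partial^l\phi_i)_{0\le l,i<p}$. Then $\operatorname{Wr}(\bar w^i)=\det(\Lambda')\operatorname{Wr}(t^i)$, and $\operatorname{Wr}(t^i)=\prod_{i<p}i!\in k^*$ since the matrix is triangular. If $\bar\varphi=\sum c_is^i$, then $\bar w=\sum c_i^{1/p}t^i$, so
\[
\operatorname{ord}_t(\partial\bar w)=\min\{i-1:p\nmid i,\ c_i\ne0\}=\operatorname{ord}_s(d\bar\varphi);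
\]
in particular $\partial\bar w\ne0$. Let $\partial'=(\partial\bar w)^{-1}\partial$, the derivation with $\partial'\bar w=1$. By induction on $l$ and the Leibniz rule, $\partial^l=(\partial\bar w)^l\partial'^{\,l}+\sum_{l'<l}\gamma_{l,l'}\partial'^{\,l'}$ with $\gamma_{l,l'}\in\kappa$. Row operations give
\[
\operatorname{Wr}(\bar w^i)=(\partial\bar w)^{p(p-1)/2}\det(\partial'^{\,l}\bar w^i)=(\partial\bar w)^{p(p-1)/2}\prod_{i<p}i! .
\]
As $\operatorname{ord}_t=p\operatorname{ord}_s$ on $k((s))$, we get $\operatorname{ord}_s\det\Lambda'=\frac{p-1}2\operatorname{ord}_s(d\bar\varphi)$. With \eqref{eq:insep} this yields $(p-1)b\ge-(p-1)\operatorname{ord}_s(d\bar\varphi)$.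
\end{proof}

\section{One step in a cyclic $p$-tower}\label{sec:step}

In this section $G=\mathbb{Z}/p^n$, $H=\mathbb{Z}/p^{n-1}$, $n\ge2$, and $1\le j\le p-1$. We prove Theorem~\ref{thm:B}, which contains Theorem~\ref{thm:A} for this pair. Put
\[
q=p^{n-1},\qquad m=u_{n-1}\ge1,\qquad u=u_n,\qquad D=u-m .
\]
Enlarge $R$ so that $\zeta=\zeta_{p^n}\in R$. Let $\chi_{n-1}:\operatorname{Gal}_M\to\mathbb{Z}/q$ be the character of the given lift $R[[S]]/R[[X]]$. By Corollary~\ref{cor:count}(a) there are exactly $m+1$ old points. After enlarging $R$ and replacing $X$ by $X-a$ for an old point $a$, which still reduces to $x$, the point $X=0$ is old. Let $\bar\chi_n$ be the character of $k((z))/k((x))$ and let $\psi:\operatorname{Gal}_{\mathcal{K}_X}\to\mathbb{Z}/p^n$ be the unramified character with reduction $\bar\chi_n$. Then $\psi\bmod q=\chi_{n-1}|_{\mathcal{K}_X}$, because both are unramified with reduction $\bar\chi_n\bmod q$ (Lemma~\ref{lem:invariants}(b)). We fix an embedding of $\mathcal{K}_S$ in an algebraic closure of $\mathcal{K}_X$.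

\subsection{The boundary solution}

The first task is to find the analogue of the polynomial $g$ of Section~\ref{sec:example}. At the boundary a solution exists simply because $\psi$ exists. The point is to bring it into the form of a series in $T$ alone, so that truncating it gives a function on the disc with a pole only at $X=0$.

\begin{lemma}\label{lem:normal}
After enlarging $R$ there are a Kummer generator $y\in\operatorname{Frac}R[[S]]$ of $\chi_{n-1}$, a Kummer generator $Y_0$ of $\psi$, and $g\in1+\pi TR\langle T\rangle$ such that all zeros and poles of $f=y^q\in M^*$ in the disc are old points and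
\begin{equation}\label{eq:Y0}
Y_0^p=y\,g^{\,j}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{The generator $y$.} Start with any Kummer generator $y$. After enlarging $R$, $f=y^q$ is the product of a constant, a unit of $A$, and $\prod_a(X-a)^{i_a}$ with $a\in R$, and the constant is a $q$-th power in $K$. Dividing $y$ by an element of $M^*$, we remove the constant and the factors with $q\mid i_a$; the remaining $a$ are the old points. Now $f$ is a unit of $\mathcal{O}_X$, so $y$ is a unit of $\mathcal{O}_S$. Its reduction $\bar y\in k((s))$ is separable over $k((x))$ and satisfies $\bar y^q=\bar f\in k((x))$, so $\bar y\in k((x))^*$. Lift $\bar y$ to the product of a power of $X$ and a unit of $A$, and divide $y$ by this lift. Then $\bar y=1$, and the zeros and poles of $f$ are still old because $0$ is old.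

\emph{The generator $Y_0$.} Let $Y_0$ be a Kummer generator of $\psi$. By (K1), $Y_0^p$ and $y$ are both Kummer generators of $\psi\bmod q$, so $g_0=Y_0^p/y\in\mathcal{K}_X^*$. Since $Y_0$ lies in an unramified extension of $\mathcal{K}_X$, it becomes a unit after multiplication by a power of $\pi$. Then $\bar Y_0$ is separable over $k((x))$ and $\bar Y_0^p=\bar g_0\in k((x))$, so $\bar Y_0\in k((x))^*$. Dividing $Y_0$ by a lift of $\bar Y_0$ in $\mathcal{O}_X^*$, we obtain $\bar g_0=1$. Choose $j'\ge1$ and $l$ with $jj'=1+pl$, and replace $Y_0$ by $Y_0g_0^l$. Then $Y_0^p=yg_1^j$ with $g_1=g_0^{j'}\in1+\pi\mathcal{O}_X$.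

\emph{Splitting.} We claim that $g_1=g_+g$ with $g_+\in1+\pi R[[X]]$ and $g\in1+\pi TR\langle T\rangle$. Suppose $g_1=a_rb_r(1+\pi^rc_r)$ with $a_r\in1+\pi R[[X]]$, $b_r\in1+\pi TR\langle T\rangle$, $c_r\in\mathcal{O}_X$; for $r=1$ take $a_1=b_1=1$. Write $c_r=c'+c''$ according to \eqref{eq:OX}. Then $1+\pi^rc_r\equiv(1+\pi^rc')(1+\pi^rc'')\bmod\pi^{2r}$ and $2r\ge r+1$, so $a_{r+1}=a_r(1+\pi^rc')$ and $b_{r+1}=b_r(1+\pi^rc'')$ continue the induction. The sequences converge $\pi$-adically to $g_+$ and $g$. Finally replace $y$ by $yg_+^j$; as $g_+$ is a unit of $A$, the zeros and poles of $f$ do not change.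
\end{proof}

From now on $R$, $\pi$, $y$, $f$, $Y_0$, $g$ are fixed. As before, $[\phi]_i$ is the coefficient of $T^i$.

\subsection{The system of equations}

We look for the lift as the Kummer character of $fQ^{jq}$ with $Q$ a polynomial in $T$ of degree at most $D$. Such a $Q$ has its only pole at the old point $0$ and at most $D$ zeros, so there are at most $(m+1)+D=u+1$ branch points. By \eqref{eq:Y0} the boundary behavior is right if $gh^p=Q+E$ for a polynomial $h$ with integral coefficients and $\bar h\ne0$, and a tail $E$ of valuation $>\frac p{p-1}$.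

Let $h$ have degree at most $\ell$. For large $\ell$ the coefficients $E_i$ with $i>p\ell$ will take care of themselves. This leaves $p\ell-D$ coefficients against $\ell+1$ unknowns, far too many to set equal to zero. We therefore kill only the $E_i$ with $p\mid i$, which the differential $d\bar\varphi$ and the Swan conductor do not see, and the $E_i$ with $i\le u$, which the branch points could afford. A dominant term $E_iT^i$ with $p\nmid i$ and $i>u$ would produce more ramification at the boundary than $u+1$ branch points allow, so it cannot occur.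

The series $g^{-1}=\sum_{r\ge0}(1-g)^r$ lies in $1+\pi TR\langle T\rangle$, so there is $i_1\ge0$ with $v([g^{-1}]_i)>\frac p{p-1}$ for all $i>i_1$. Choose $\ell$ with $p\ell\ge D+i_1$, and put $d_0=\lfloor u/p\rfloor-m$. Then $d_0\ge0$ by Lemma~\ref{lem:S}, and $d_0\le(u-pm)/p\le D/p\le\ell$. For $h=\sum_{i=0}^\ell h_iT^i$ consider the equations
\begin{itemize}
\item[(I)] $[gh^p]_i=0$ for $D<i\le u$, $p\nmid i$;
\item[(II)] $[gh^p]_i=0$ for $D<i\le p\ell$, $p\mid i$;
\item[(III)] $h_1=\dots=h_{d_0}=0$.
\end{itemize}
They are homogeneous in $h_0,\dots,h_\ell$, of degree $p$ or $1$, with coefficients in $R$. Since $u-D=m$, their number is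
\[
\big(m-\lfloor u/p\rfloor+\lfloor D/p\rfloor\big)+\big(\ell-\lfloor D/p\rfloor\big)+\big(\lfloor u/p\rfloor-m\big)=\ell .
\]
Thus (I) and (II) consist of $\ell-d_0$ equations. Schmid's inequality says that they do not overdetermine $h$, and the remaining freedom is exactly what (III) uses to exclude solutions like the one in Remark~\ref{rem:III}. By the projective dimension theorem, $\ell$ homogeneous polynomials of positive degree in $\ell+1$ variables have a common nonzero root over $\overline{K}$. Dividing by a coordinate of least valuation, we get a solution $h\in R'[T]$ with $\bar h\ne0$, for a finite extension $R'/R$. Primes indicate base change to $R'$.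

\begin{proposition}\label{prop:every}
Let $h\in R'[T]$ be any solution of \textup{(I)--(III)} with $\bar h\ne0$, and let $Q$ be the part of $gh^p$ of degree $\le D$ in $T$. Then the degree-$p^n$ Kummer character $\chi_n$ of $fQ^{jq}$ over $M'$ is the character of a lift $R'[[Z]]/R'[[X]]$ of $k[[z]]/k[[x]]$ that dominates the given lift. Moreover $Q$ has $D$ distinct simple zeros in the disc, none of them old.
\end{proposition}

\subsection{Proof of Proposition~\ref{prop:every}}

Let $d=\deg\bar h$ and $E=gh^p-Q=\sum_{i>D}E_iT^i\in R'\langle T\rangle$. Let $\epsilon=\min_iv(E_i)\ge0$, with $\epsilon=\infty$ if $E=0$. We must show $\epsilon>\frac p{p-1}$.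

\medskip\noindent\textbf{Step 1: the dominant terms of $E$.} \emph{If $\epsilon\le\frac p{p-1}$, every $i$ with $v(E_i)=\epsilon$ satisfies $p\nmid i$ and $i>u$. In all cases $\epsilon>0$.}

Let $\epsilon\le\frac p{p-1}$ and $i>p\ell$. In $Qg^{-1}=h^p-Eg^{-1}$ the polynomial $h^p$ has degree $\le p\ell$, so $[Eg^{-1}]_i=-\sum_{l\le D}[Q]_l[g^{-1}]_{i-l}$. Here $i-l>p\ell-D\ge i_1$, so $v([Eg^{-1}]_i)>\frac p{p-1}\ge\epsilon$. Also $[Eg^{-1}]_i-E_i=\sum_{l<i}E_l[g^{-1}]_{i-l}$ has valuation $\ge\epsilon+v(\pi)$. Hence $v(E_i)>\epsilon$ for $i>p\ell$. So $v(E_i)=\epsilon$ forces $D<i\le p\ell$; then (II) gives $p\nmid i$ and (I) gives $i>u$. For such $i$ the reduction of $E_i=[gh^p]_i$ is $[\bar h^p]_i=0$, so $\epsilon>0$.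

\medskip\noindent\textbf{Step 2: the zeros of $Q$.} By Step 1, $\bar Q=\bar h^p$, of degree $pd$ in $T$. So $X^DQ\in R'[X]$ has a reduction of order $D-pd$ in $x$, and by Weierstrass preparation
\begin{equation}\label{eq:zeros}
Q\text{ has at most }D-pd\text{ zeros, with multiplicity, and no pole in the disc outside }X=0 .
\end{equation}
Since $g$ and $h$ are units of $\mathcal{O}'_X$, we can write $Q=gh^p\big(1-E/(gh^p)\big)$.

\medskip\noindent\textbf{Step 3: $\epsilon\ge\frac p{p-1}$.} Suppose $\epsilon<\frac p{p-1}$. After enlarging $R'$ there is $\rho\in R'$ with $v(\rho^p)=\epsilon$, so $0<v(\rho)<\frac1{p-1}$. Let $E^\circ\in k[T]$ be the reduction of $\rho^{-p}E$ and $i_0=\deg E^\circ$. By Step 1, $E^\circ\ne0$, $p\nmid i_0$ and $i_0>u$. We apply Lemma~\ref{lem:insep} to $\theta=yQ^j\in\operatorname{Frac}R'[[S]]$.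

The element $Y_0$ lies in an unramified extension, so by \eqref{eq:Y0} and Lemma~\ref{lem:kummer}(b) we have $yg^j=\eta^p(1+\lambda^p\alpha)$ with $\alpha\in\mathcal{O}'_S$. Write $Q=gh^p(1+\rho^p\varphi_0)$, so $\bar\varphi_0=-E^\circ/\bar h^p$. Since $v(\lambda^p)>v(\rho^p)>0$,
\[
\theta=(\eta h^j)^p(1+\lambda^p\alpha)(1+\rho^p\varphi_0)^j=(\eta h^j)^p(1+\rho^p\varphi),\qquad\varphi\in\mathcal{O}'_S,\quad\bar\varphi=-jE^\circ/\bar h^p\in k((x)).
\]
As $d(\bar h^p)=0$, we have $d\bar\varphi=-j\,dE^\circ/\bar h^p$. From $dT=-x^{-2}dx$ and $p\nmid ji_0$ we get $d\bar\varphi=\phi\,dx$ with $\operatorname{ord}_x\phi=-(i_0+1)+pd$. Let $\mathfrak{d}$ be the discriminant exponent of $k((s))/k((x))$. By (R3), $d\bar\varphi\ne0$ over $k((s))$ and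
\[
-\operatorname{ord}_s(d\bar\varphi)=q(i_0+1-pd)-\mathfrak{d}.
\]
Here we use that $R'[[S]]/R'[[X]]$ is a lift: equality holds in Lemma~\ref{lem:disc}, so $\mathfrak{d}=\sum_{a\text{ old}}(q-q/e(a))=q(m+1)-b'$, where $b'$ is the number of points of the $S$-disc above old points (Lemma~\ref{lem:invariants}(c)). The zeros and poles of $y$ lie above old points, and $0$ is old. So a point with $p\nmid\operatorname{ord}\theta$ is one of these $b'$ points or lies above a zero of $Q$ as in \eqref{eq:zeros}. Lemma~\ref{lem:insep} gives
\[
q(i_0+1-pd)-q(m+1)+b'\le b'+q(D-pd).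
\]
The unknown quantities $b'$ and $d$ cancel, leaving $i_0+1\le m+1+D=u+1$. This contradicts $i_0>u$.

\medskip\noindent\textbf{Step 4: $\chi_n$ has unramified boundary.} Let $Y^p=yQ^j$. Then $Y^{p^n}=fQ^{jq}$, so $Y$ is a Kummer generator of $\chi_n$, and $\chi_n\bmod q=\chi_{n-1}$ by (K1). By Step 3, $Q^j=g^jh^{pj}(1+\lambda^p\varphi)$ with $\varphi\in\mathcal{O}'_X$, and \eqref{eq:Y0} gives $(Y/Y_0)^p=h^{pj}(1+\lambda^p\varphi)$. By (K2) and Lemma~\ref{lem:kummer}(a), $\chi_n$ has unramified boundary, with reduction
\[
\bar\chi'=\bar\chi_n+p^{n-1}\operatorname{AS}(\bar\varphi),\qquad\bar\varphi=-j\,\overline{\lambda^{-p}E}/\bar h^p .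
\]
Since $n\ge2$ and $\bar\chi'\bmod q=\bar\chi_n\bmod q$ is onto $\mathbb{Z}/q$, the character $\bar\chi'$ is onto $\mathbb{Z}/p^n$. The branch points of $\chi_n$ are old points or zeros of $Q$, so \eqref{eq:zeros} and Corollary~\ref{cor:count}(b) give
\begin{equation}\label{eq:sandwich}
\operatorname{sw}(\bar\chi')+1\le b_n\le(m+1)+(D-pd)=u+1-pd .
\end{equation}

\medskip\noindent\textbf{Step 5: $d=0$.} The denominator $\bar h^p$ in $\bar\varphi$ lowers the pole order and could hide an error term, so it has to be constant. Lemma~\ref{lem:S}, applied to $\bar\chi'$, gives $\operatorname{sw}(\bar\chi')\ge pm$. With \eqref{eq:sandwich} this yields $pd\le u-pm$, that is, $d\le d_0$. As $\bar h_d\ne0$, equations (III) force $d=0$, so $\bar h\in k^*$.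

\medskip\noindent\textbf{Step 6: $\epsilon>\frac p{p-1}$.} If $\epsilon=\frac p{p-1}$, then by Steps 1 and 5 $\bar\varphi$ is a nonzero polynomial in $T$ whose degree is prime to $p$ and larger than $u$. By (R4), $\operatorname{sw}(p^{n-1}\operatorname{AS}(\bar\varphi))=\deg\bar\varphi>u=\operatorname{sw}(\bar\chi_n)$, so $\operatorname{sw}(\bar\chi')>u$ by (R1). This contradicts \eqref{eq:sandwich}. Hence $\bar\varphi=0$ and $\bar\chi'=\bar\chi_n$.

\medskip\noindent\textbf{Step 7: conclusion.} Now \eqref{eq:sandwich} reads $u+1\le b_n\le u+1$. By Corollary~\ref{cor:count}(b) the integral closure of $R'[[X]]$ in the field cut out by $\chi_n$ is $R'[[Z]]$, and by Lemma~\ref{lem:recog} it is a dominating lift. Of its $u+1$ branch points at most $m+1$ are old, so at least $D$ are distinct zeros of $Q$ that are not old. By \eqref{eq:zeros} these are all the zeros of $Q$ in the disc, and they are simple. \hfill$\square$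

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The lift of Proposition~\ref{prop:every} has Kummer class $fQ^{jq}$, its new branch points are the $D$ simple zeros of $Q$, and there $fQ^{jq}$ has order $jq=jp^{n-1}$. By Corollary~\ref{cor:count}(a), any dominating lift has $u_n+1$ branch points, and these include the $u_{n-1}+1$ old ones; so $D$ are new. By Lemma~\ref{lem:S}, $D\ge(p-1)m>0$, so new points exist. Isomorphic lifts have the same character over a common $R''$, hence the same new points and the same Kummer class, whose order at a new point determines $j$. So the lifts for $j=1,\dots,p-1$ are pairwise non-isomorphic.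
\end{proof}

\section{The prime-to-$p$ part and the proof of Theorem~\ref{thm:A}}\label{sec:tame}

Write $G=P\times C$ and $H=P_1\times C_1$ with $P=\mathbb{Z}/p^n$, $P_1=\mathbb{Z}/p^{n_1}$, $C=\mathbb{Z}/c$, $C_1=\mathbb{Z}/c_1$ and $p\nmid c$; choosing a generator of $G$, we may take $P\to P_1$ and $C\to C_1$ to be the reduction maps. Let $(\bar\chi_P,\bar\chi_C)$ be the character of $k((z))/k((x))$ and $(\chi_{P_1},\chi_{C_1})$ that of the given lift. By Lemma~\ref{lem:invariants}(a), $R[[S]]^{C_1}=R[[S_P]]$ and $R[[S]]^{P_1}$ are lifts of the $P_1$- and $C_1$-subextensions.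

By Lemma~\ref{lem:tame} a tame lift has one branch point. If we combine a $P$-lift with a $C$-lift, the result is a tame cover of the $P$-lift, and it can only be a disc if one single point of the $P$-lift lies above the branch point of the $C$-lift. So the tame branch point has to be totally ramified in the $P$-lift, and we first find such a point.

\medskip\noindent\textbf{Step 1: the point.} \emph{After enlarging $R$ there is a point $a\in R$ that is totally ramified for $\chi_{P_1}$ and outside of which $\chi_{C_1}$ is unramified.}

If $c_1=1$ and $P_1=1$, take $a=0$. If $c_1=1$ and $P_1\ne1$, take one of the $u_1+1$ branch points of $\chi_{P_1}\bmod p$: its inertia group maps onto the quotient of order $p$ of the cyclic $p$-group $P_1$, so it is $P_1$. Let $c_1>1$ and let $a$ be the branch point of $\chi_{C_1}$ from Lemma~\ref{lem:tame}. The inertia group $I_a\subseteq P_1\times C_1$ of the given lift maps onto $C_1$; since $|P_1|$ and $c_1$ are coprime, it contains $C_1$. So every point of the $S_P$-disc above $a$ is a branch point of $R[[S]]/R[[S_P]]$. This extension is a lift of a $C_1$-extension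 (Lemma~\ref{lem:invariants}(a)) and has only one branch point by Lemma~\ref{lem:tame}. Hence one point lies above $a$, and $a$ is totally ramified for $\chi_{P_1}$ by Lemma~\ref{lem:invariants}(c).

Replacing $X$ by $X-a$, we assume $a=0$.

\medskip\noindent\textbf{Step 2: the $P$-lift.} \emph{Over some $R'$ there is a lift $R'[[Z_P]]/R'[[X]]$ of the $P$-subextension whose character $\chi_P$ satisfies $\chi_P\bmod p^{n_1}=\chi_{P_1}$ and is totally ramified at $0$.}

If $P=1$, take $Z_P=X$. If $P_1\ne1$, apply Theorem~\ref{thm:B} successively to the levels $p^{n_1+1},\dots,p^n$; each lift dominates the previous one, so the characters are compatible. If $P_1=1\ne P$, start with the lift of the degree-$p$ level given by Proposition~\ref{prop:orderp} and continue in the same way. In both cases $0$ is a branch point of $\chi_P\bmod p$, so its inertia group is $P$.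

\medskip\noindent\textbf{Step 3: the $C$-character.} By Hensel's lemma $R$ contains a primitive $c$-th root of unity $\zeta_c$, whose reduction we use for Kummer theory over $k((x))$, and the units of $k[[x]]$ and of power series rings over $R'$ are $c$-th powers. So $\bar\chi_C$ is the degree-$c$ Kummer character of $x^\nu$ with $\gcd(\nu,c)=1$, and by (K1) $\bar\chi_C\bmod c_1$ is the degree-$c_1$ Kummer character of $x^\nu$. Let $\chi_C$ be the degree-$c$ Kummer character of $X^\nu$ over $M'$. The equation $Y^c=X^\nu$ has separable reduction over $\mathcal{O}'_X$, so $\chi_C$ has unramified boundary and reduction $\bar\chi_C$. We claim $\chi_C\bmod c_1=\chi_{C_1}$. Let $\chi_{C_1}$ be the Kummer character of $f_1$. Its order is divisible by $c_1$ at every point other than $0$, and also at $(\pi)$ because the boundary is unramified and $p\nmid c_1$. By Weierstrass preparation $f_1$ is $X^{\nu_1}$ times a $c_1$-th power. The reduction of $\chi_{C_1}$ is then the Kummer character of $x^{\nu_1}$, and it equals that of $x^\nu$, so $\nu_1\equiv\nu\pmod{c_1}$.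

\medskip\noindent\textbf{Step 4: the compositum.} Let $\chi=(\chi_P,\chi_C):\operatorname{Gal}_{M'}\to G$. It has unramified boundary and reduction $(\bar\chi_P,\bar\chi_C)$, and $\chi\bmod N=(\chi_{P_1},\chi_{C_1})$. Let $L$ be the field it cuts out. Since $x$ is a unit times $z_P^{|P|}$, the element $X\in R'[[Z_P]]$ is a unit times a distinguished polynomial of degree $|P|$. By Step 2 and Lemma~\ref{lem:invariants}(c) this polynomial has a single root $a'$, which is Galois-invariant and so lies in the maximal ideal of $R'$. Thus $X=\text{unit}\cdot(Z_P-a')^{|P|}$. The unit is a $c$-th power and $\gcd(\nu|P|,c)=1$, so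
\[
L=\operatorname{Frac}(R'[[Z_P]])\big(X^{\nu/c}\big)=\operatorname{Frac}(R'[[Z_P]])(Z),\qquad Z^c=Z_P-a' .
\]
The ring $R'[[Z_P-a']][Z]=R'[[Z]]$ is normal, finite over $R'[[X]]$, and has fraction field $L$, so it is the integral closure of $R'[[X]]$ in $L$. By Lemma~\ref{lem:recog}, $R'[[Z]]/R'[[X]]$ is a lift of $k[[z]]/k[[x]]$ that dominates the given lift. This proves Theorem~\ref{thm:A}. \hfill$\square$

\section{Proof of Schmid's inequality}\label{sec:schmid}

The plan is to write a character as a sum of elementary Artin--Schreier--Witt characters with pairwise distinct Swan conductors and to use (R1). The elementary characters are all obtained from one character defined over $\mathbb{F}_p$, whose conductor class field theory computes.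

Let $\mathcal{E}$ be a field of characteristic $p$ and $W_r(\mathcal{E})$ the ring of Witt vectors of length $r$, with Teichm\"uller representatives $[t]=(t,0,\dots,0)$, Frobenius $F$ (the $p$-th power on components), and the additive shift $V:W_{r-1}\to W_r$, which commutes with $F$. We have $W_r(\mathbb{F}_p)=\mathbb{Z}/p^r$, on which $V$ is multiplication by $p$. For $\omega\in W_r(\mathcal{E})$ choose $\eta\in W_r(\mathcal{E}^{\mathrm{sep}})$ with $F\eta-\eta=\omega$ and put $\{\omega\}_r(\sigma)=\sigma\eta-\eta$. This gives an isomorphism $W_r(\mathcal{E})/(F-1)\cong\operatorname{Hom}(\operatorname{Gal}_{\mathcal{E}},\mathbb{Z}/p^r)$. Reduction modulo $p^{r-1}$ corresponds to truncation, $\{\ \}_1=\operatorname{AS}$, and $\{V^i\omega\}_r$ is $\{\omega\}_{r-i}$ followed by $p^i:\mathbb{Z}/p^{r-i}\hookrightarrow\mathbb{Z}/p^r$, so the two have the same Swan conductor.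

\medskip\noindent\textbf{Step 1.} \emph{The character $\tau_r=\{[T]\}_r$ of $k((x))$ has $\operatorname{sw}(\tau_r)=p^{r-1}$.}

Let $\tau_r^0$ be the character of $\mathbb{F}_p((x))$ defined by the same Witt vector. Modulo $p$ it is given by $w^p-w=T$, which is ramified. So inertia maps onto $\mathbb{Z}/p$, hence onto $\mathbb{Z}/p^r$, and $\tau_r^0$ is totally ramified. The Eisenstein polynomial of a uniformizer stays Eisenstein over $k((x))$, so the ramification filtrations agree and $\operatorname{sw}(\tau_r)=\operatorname{sw}(\tau_r^0)$; for $r=1$ this is $1$ by (R4). View $\tau_r^0$ as a character of $\mathbb{F}_p((x))^*$ through the local reciprocity map. This map sends $U^{(i)}=1+x^i\mathbb{F}_p[[x]]$ onto the $i$-th upper ramification group, so $\operatorname{sw}(\tau_r^0)$ is the least $\mu\ge0$ with $\tau_r^0(U^{(\mu+1)})=0$.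

\emph{Lower bound.} Let $\mu=\operatorname{sw}(\tau_r^0)$ and $i=\lfloor\mu/p\rfloor+1$, so $pi\ge\mu+1$. Since $(U^{(i)})^p\subseteq U^{(pi)}$, the character $p\tau_r^0$ is trivial on $U^{(i)}$. It has the same kernel as $\tau_r^0\bmod p^{r-1}=\tau_{r-1}^0$. So $\operatorname{sw}(\tau_{r-1}^0)\le\mu/p$, and induction gives $\mu\ge p^{r-1}$.

\emph{Upper bound.} Let $\gamma\in U^{(p^{r-1}+1)}$; we show $\tau_r^0(\gamma)=0$. As $\tau_r^0$ is trivial on some $U^{(i)}$, we may assume that $\gamma=1+\sum_{i=1}^\delta\gamma_ix^i$ is a polynomial. Then $\Pi=T^\delta\gamma\in\mathbb{F}_p[T]$ is monic of degree $\delta$, and the elementary symmetric functions $e_i=(-1)^i\gamma_i$ of its roots $t_1,\dots,t_\delta\in\overline{\mathbb{F}}_p$ vanish for $1\le i\le p^{r-1}$. The vector $[T]$ defines a character $\tau$ of the global field $\mathbb{F}_p(T)$ whose local component at $T=\infty$ is $\tau_r^0$. Written in components, $F\eta-\eta=[T]$ is a tower of equations $\eta_l^p-\eta_l=(\text{polynomial in }T,\eta_0,\dots,\eta_{l-1})$, so $\tau$ is unramified at all finite places. At a finite place with residue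 field $\mathbb{F}_{p^{c}}$, where $T$ takes the value $t$, the Frobenius element acts on reductions as $F^{c}$, so $\tau$ takes on it the value
\[
F^{c}\eta-\eta=\sum_{i<c}F^i[t]=\sum_{i<c}[t^{p^i}]\in W_r(\mathbb{F}_p),
\]
the sum over the conjugates of $t$. Global reciprocity says that the local values of $\tau$ on $\Pi$ add up to zero, and at an unramified place the value is the order of $\Pi$ times the value on Frobenius. Hence $\tau_r^0(\Pi)=-\sum_{i=1}^\delta[t_i]$. For indeterminates $t_i$, the components $s_l\in\mathbb{Z}[t_1,\dots,t_\delta]$ of $\sum_i[t_i]$ are determined by $\sum_{l'\le l}p^{l'}s_{l'}^{p^{l-l'}}=\sum_it_i^{p^l}$. By induction $s_l$ is symmetric and homogeneous of degree $p^l$, so it is an integral polynomial without constant term in the $e_i$ with $i\le p^l$; for $p=2$, for instance, $s_0=e_1$ and $s_1=-e_2$. For $l\le r-1$ it vanishes at our roots, so $\tau_r^0(\Pi)=0$. The same formula for the polynomial $T$ gives $\tau_r^0(T)=-[0]=0$. Therefore $\tau_r^0(\gamma)=0$.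

\medskip\noindent\textbf{Step 2.} \emph{For $c\in k^*$ and $j\ge1$ prime to $p$, $\operatorname{sw}\{[cT^j]\}_r=jp^{r-1}$.}

This character is the restriction of $\tau_r$ along $k((x'))\to k((x))$, $x'\mapsto c^{-1}x^j$, an extension of degree $j$. Let $L'/k((x'))$ be cut out by $\tau_r$ and $L=L'k((x))$. The degrees are coprime, so $\operatorname{Gal}(L/k((x)))=\operatorname{Gal}(L'/k((x')))$ and $L/L'$ is totally ramified of degree $j$. Units are $j$-th powers, so there are uniformizers with $\varpi^j=\varpi'$. For $\sigma\ne1$ write $\sigma\varpi=\varpi(1+\varepsilon)$; here $\varepsilon$ is in the maximal ideal, because $\sigma\mapsto\overline{\sigma\varpi/\varpi}$ is a homomorphism from a $p$-group to $k^*$. Then $\sigma\varpi'/\varpi'-1=(1+\varepsilon)^j-1$ has the same valuation as $\varepsilon$ in $L$. So all lower jumps are multiplied by $j$, and by the formula for $\phi$ so are the upper jumps.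

\medskip\noindent\textbf{Step 3.} \emph{Every $\chi:\operatorname{Gal}_{k((x))}\to\mathbb{Z}/p^n$ is $\{\omega\}_n$ with $\omega=\sum_{i<n}\sum_{j\in J_i}V^i[c_{ij}T^j]$, where the $J_i$ are finite sets of positive integers prime to $p$ and $c_{ij}\in k^*$.}

Suppose $\chi=\{\omega'+\omega''\}_n$ with $\omega'$ a sum of such terms of level $<i$ and $\omega''\in V^iW_{n-i}(k((x)))$ with $i$-th component $\alpha$; for $i=0$ take $\omega'=0$. By (R4), $\alpha=\sum_jc_jT^j+\beta^p-\beta$ with $j>0$ prime to $p$. The $i$-th component is additive on $V^iW_{n-i}$, so $\omega''-(F-1)V^i[\beta]-\sum_jV^i[c_jT^j]$ lies in $V^{i+1}W_{n-i-1}(k((x)))$. This is the induction step.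

\medskip\noindent\textbf{Step 4.} Let $\chi$ be onto. By Step 2 the summands in Step 3 have Swan conductors $p^{n-1-i}j$, and these are pairwise distinct because $p\nmid j$. By (R1), $u_n=\max\{p^{n-1-i}j:i\le n-1,\ j\in J_i\}$. Truncation removes the terms with $i=n-1$, so $u_{n-1}=\max\{p^{n-2-i}j:i\le n-2,\ j\in J_i\}$. Hence $u_n\ge p\,u_{n-1}$, which proves Lemma~\ref{lem:S}. \hfill$\square$

\begin{thebibliography}{9}
\bibitem{Dang} Huy Dang, \emph{The Hurwitz tree obstruction for the refined local lifting problem}, arXiv:2405.01845 (2024).
\end{thebibliography}
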